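\title{Buchsbaum--Rim linkage of perfect modules of formats $(2,6,5,1)$ and $(2,5,5,2)$}

\begin{abstract}
Linkage by Buchsbaum--Rim complexes extends the classical linkage of perfect ideals of grade three to perfect modules of projective dimension three with two generators. We prove the conjecture that every such module with a free resolution of format $(2,6,5,1)$ or $(2,5,5,2)$ lies in the linkage class of the cokernel of a Buchsbaum--Rim complex. In fact, over any Noetherian local ring with infinite residue field, these modules, all Buchsbaum--Rim cokernels and all complete intersections of grade three form part of a single class. To a resolution of format $(2,6,5,1)$ we attach three maps with values in the free module of rank two. A cohomology vanishing argument shows that they are jointly surjective, and an explicit double link moves the third map into the second, where a unit produces a cyclic module.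
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $R$ is a Noetherian local ring with maximal ideal $\mathfrak m$ and infinite residue field $k$. The grade of a nonzero finitely generated module $M$ is the length of a longest regular sequence in $\operatorname{Ann}M$; it is at most $\operatorname{pd}_RM$. In this paper a \emph{perfect module} is a nonzero finitely generated module with $\operatorname{grade}M=\operatorname{pd}_RM=3$. A \emph{resolution} of $M$ is a free resolution
\[
\mathbb F:\quad 0\to F_3\xrightarrow{d_3}F_2\xrightarrow{d_2}F_1\xrightarrow{d_1}F_0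
\]
by modules of finite rank, minimal or not, and its \emph{format} is $(\operatorname{rk}F_0,\operatorname{rk}F_1,\operatorname{rk}F_2,\operatorname{rk}F_3)$. A \emph{complete intersection} is a module $R/(x_1,x_2,x_3)$ with $x_1,x_2,x_3$ a regular sequence. We write $I_t(\varphi)$ for the ideal of $t\times t$ minors of a matrix $\varphi$.

Classical linkage compares a perfect cyclic module $R/J$ with a complete intersection $R/(\underline y)$ that maps onto it, and replaces $R/J$ by $R/((\underline y):J)$. This module is $\operatorname{Ext}^3_R(Y,R)$, where $Y=J/(\underline y)$ is the kernel of $R/(\underline y)\to R/J$ (Section~\ref{sec:classical}). In this form the construction makes sense for a module with two generators, as soon as we have a substitute for the complete intersection and its Koszul complex. Let $G=R^4$, $F=R^2$, and let $\varphi:G\to F$ be a map with $\operatorname{grade}I_2(\varphi)=3$. The \emph{Buchsbaum--Rim complex}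
\[
0\to\wedge^4G\otimes F^*\to\wedge^3G\to G\xrightarrow{\varphi}F,
\]
whose maps are recalled in Section~\ref{sec:data}, is a resolution of $\operatorname{coker}\varphi$ of format $(2,4,4,2)$. We call $\operatorname{coker}\varphi$ a \emph{BR module}. A complete intersection is a BR module: take
\[
\varphi=\begin{pmatrix}1&0&0&0\\0&x_1&x_2&x_3\end{pmatrix}.
\]

\begin{definition}\label{def:link}
Let $M$ be a perfect module and $\mathbb F$ a resolution of $M$ with $\operatorname{rk}F_0=2$. Choose $\alpha:R^4\to F_1$ such that $\varphi=d_1\alpha$ has $\operatorname{grade}I_2(\varphi)=3$, and let $\mathbb B$ be the Buchsbaum--Rim complex of $\varphi$. Lift the identity of $F_0$ to a comparison map $\mathbb B\to\mathbb F$, take the $R$-dual of its mapping cone, and cancel the split summand that comes from the identity of $F_0$. The result is a free resolution of length $3$, with a term of rank $2$ in degree $0$, of a module $M'$ that is perfect or zero (Section~\ref{sec:cone}). If $M'\neq0$, it is a \emph{direct BR-link} of $M$. Every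 resolution with $\operatorname{rk}F_0=2$ is allowed; a cyclic module $R/J$ enters through the presentation $\begin{pmatrix}1&0\\0&x\end{pmatrix}$, where $x$ is a row of generators of $J$. We write $M\sim M'$ if one of the two modules is a direct BR-link of the other. A \emph{chain of $n$ direct links} is a sequence $M_0\sim M_1\sim\dots\sim M_n$, and the \emph{BR-linkage class} of $M$ consists of the modules joined to $M$ by a chain.
\end{definition}

The following conjecture is posed in \cite{FG}.

\begin{quote}
\textbf{Conjecture.} Let $R$ be a Gorenstein local ring with infinite residue field in which $2$ is a unit. Every perfect module whose minimal resolution has format $(2,6,5,1)$ or $(2,5,5,2)$ lies in the BR-linkage class of a BR module.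
\end{quote}

We prove the conjecture and a stronger statement.

\begin{theorem}\label{thm:A}
Let $R$ be a Gorenstein local ring with infinite residue field in which $2$ is a unit. Every perfect module having a resolution, minimal or not, of format $(2,6,5,1)$ or $(2,5,5,2)$ is a BR module or lies in the BR-linkage class of a complete intersection. In particular the conjecture holds.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $R$ be any Noetherian local ring with infinite residue field. All perfect modules having a resolution, minimal or not, of format $(2,6,5,1)$ or $(2,5,5,2)$ lie in one BR-linkage class. This class contains all BR modules and all complete intersections. A perfect module with a resolution of format $(2,6,5,1)$ is joined to a complete intersection by a chain of at most $6$ direct links.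
\end{theorem}

Theorem~\ref{thm:A} is contained in Theorem~\ref{thm:B}, which we prove directly.

\subsection*{Why these formats}
When $\alpha$ is the inclusion of a direct summand of $F_1$, the link of a module of format $(2,b,c,d)$ has a resolution of format $(2,4+d,c,b-4)$ (Lemma~\ref{lem:link}). The alternating sum of the ranks is $0$, as one sees by localizing at an associated prime of $R$. For $b=4$ the module is a BR module by definition. For $b=5$ the formats $(2,5,3+d,d)$ and $(2,4+d,3+d,1)$ are exchanged. The format $(2,5,4,1)$, obtained for $d=1$, becomes $(2,6,5,1)$ when a summand $R\xrightarrow{1}R$ is added in degrees $2,1$, and $d=2$ gives the pair of the conjecture. If $d_1$ has a unit entry, the module is cyclic and the two formats shrink to $(1,5,5,1)$ and $(1,4,5,2)$; such modules are linked to complete intersections by classical links (Section~\ref{sec:cyclic}). One therefore expects a positive answer, and the task is to reach a cyclic module. The count of ranks gives no help, because links only carry one format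 to the other. A unit has to appear in the first map of the resolution of some link.

\subsection*{The argument}
Let $\mathbb F$ have format $(2,6,5,1)$ with $d_1\equiv0$ modulo $\mathfrak m$. The comparison maps from all Buchsbaum--Rim complexes are packaged, in degree $3$, in one map $p:\wedge^4F_1\to F_0$, and the link along a summand with basis $g_1,\dots,g_4$ is presented by the columns $d_1(g_1),\dots,d_1(g_4)$ and $p(g_1\wedge\dots\wedge g_4)$. If $p\not\equiv0$ modulo $\mathfrak m$, a general link is cyclic. The remaining case $p\equiv0$ is the heart of the matter. In Section~\ref{sec:nonvan} we construct a third map $s:F_1\to F_0$ and prove that $(d_1,p,s):F_1\oplus\wedge^4F_1\oplus F_1\to F_0$ is surjective, so that $s\not\equiv0$ in the remaining case. The reason is cohomological: off the support of $M$ the kernel of $(d_1,p,s)$ is filtered by free sheaves, whose first cohomology vanishes because the grade is $3$. The method is shown first on the format $(1,3,3,1)$ (Example~\ref{ex:model}). In Section~\ref{sec:double} we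 compute a double link $M\sim M'\sim M''$ in which $M''$ has format $(2,6,5,1)$ again and certain values of $s$ reappear as values of $p''$.

\section{Grade, contractions and comparison data}\label{sec:tools}

\subsection{Grade and general choices}\label{sec:grade}
We use the following standard facts; the unit ideal has grade $\infty$, and $\kappa(P)$ is the residue field of a prime $P$.
\begin{itemize}
\item[(G1)] $\operatorname{grade}J\ge d$ if and only if $\operatorname{depth}R_P\ge d$ for all primes $P\supseteq J$.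
\item[(G2)] If $\operatorname{grade}J\ge d$, the set $\{P\supseteq J:\operatorname{depth}R_P=d\}$ is finite, because for a regular sequence $\underline x\subset J$ of length $d$ such primes lie in $\operatorname{Ass}R/(\underline x)$. Conversely, every $P\in\operatorname{Ass}R/(\underline x)$ has $\operatorname{depth}R_P=d$.
\item[(G3)] Regular sequences in $\mathfrak m$ may be permuted, and $d$ elements of $\mathfrak m$ that generate an ideal of grade at least $d$ form a regular sequence.
\item[(G4)] If $\mathbb F$ is a resolution of a perfect module $M$, then $\mathbb F^*$ is a resolution of $\operatorname{Ext}^3_R(M,R)$, this module is perfect, and $\operatorname{Ext}^3_R(\operatorname{Ext}^3_R(M,R),R)\cong M$.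
\item[(G5)] If $M=\operatorname{coker}(d_1:F_1\to F_0)$ and $r=\operatorname{rk}F_0$, then $I_r(d_1)=\operatorname{Fitt}_0(M)$ is contained in $\operatorname{Ann}M$ and has the same radical. For $M$ perfect it has grade $3$.
\item[(G6)] Let $U=\operatorname{Spec}R\setminus V(J)$. If $\operatorname{grade}J\ge2$ then $H^0(U,\mathcal O)=R$, and if $\operatorname{grade}J\ge3$ then $H^1(U,\mathcal O)=0$. This follows from the exact sequence $0\to H^0_J(R)\to R\to H^0(U,\mathcal O)\to H^1_J(R)\to0$, the isomorphism $H^1(U,\mathcal O)\cong H^2_J(R)$, and the vanishing of $H^i_J(R)$ for $i<\operatorname{grade}J$. If $J=(b_1,\dots,b_m)$, the cohomology of a quasi-coherent sheaf on $U$ is computed by the \v{C}ech complex of the affine cover by the sets $D(b_i)=\operatorname{Spec}R_{b_i}$.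
\end{itemize}

The residue field is assumed infinite for the sake of the next lemma. It converts a condition at a prime $P$ into a condition on residues modulo $\mathfrak m$, where it can be combined with conditions such as linear independence.

\begin{lemma}\label{lem:general}
Let $P$ be a prime and $W\subsetneq\kappa(P)^n$ a proper subspace.
\begin{itemize}
\item[(a)] There is a proper subspace $\overline W\subsetneq k^n$ such that every $g\in R^n$ with residue outside $\overline W$ has its image in $\kappa(P)^n$ outside $W$. Hence finitely many such conditions, together with finitely many conditions that the residue of $g$ avoid a proper subspace of $k^n$, can be met at once.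
\item[(b)] If $u,v\in R^n$ and the image of $v$ is not in $W$, then the elements $\eta\in R$ for which the image of $u+\eta v$ lies in $W$ belong to at most one residue class modulo $\mathfrak m$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The elements of $R^n$ with image in $W$ form a submodule, which is proper since $R^n$ spans $\kappa(P)^n$. By Nakayama's lemma its image $\overline W$ in $k^n$ is proper. A vector space over an infinite field is not a finite union of proper subspaces. (b) If $\eta$ and $\eta'$ both have the property, then $(\eta-\eta')v$ maps into $W$, so $\eta-\eta'\in P\subseteq\mathfrak m$.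
\end{proof}

\begin{remark}\label{rem:regseq}
Let $x:R^n\to R$, $n\ge3$, have image $J\subseteq\mathfrak m$ of grade $3$. Then there are $g_1,g_2,g_3\in R^n$, independent modulo $\mathfrak m$, such that $x(g_1),x(g_2),x(g_3)$ is a regular sequence. Indeed, at step $j$ the primes $P\in\operatorname{Ass}R/(x(g_1),\dots,x(g_{j-1}))$ have $\operatorname{depth}R_P\le2$, so they do not contain $J$, the kernel of $x\otimes\kappa(P)$ is a proper subspace, and Lemma~\ref{lem:general}(a) applies.
\end{remark}

\subsection{Contractions}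
Let $L$ be a free module of finite rank. For $f\in L^*$ let $f\lrcorner$ be the antiderivation of $\wedge L$ extending $f$, so that $f\lrcorner(x\wedge y)=f(x)y-x\wedge(f\lrcorner y)$ for $x\in L$. Put $(f_1\wedge\dots\wedge f_r)\lrcorner y=f_1\lrcorner(\cdots(f_r\lrcorner y))$. Then $(u\wedge v)\lrcorner y=u\lrcorner(v\lrcorner y)$ for $u,v\in\wedge L^*$. We identify $\wedge^rL^*$ with $(\wedge^rL)^*$ by $h\mapsto(h\lrcorner\,\cdot\,)$. For $x\in L$ let $\iota_x$ be the antiderivation of $\wedge L^*$ with $\iota_xf=f(x)$. For $h\in\wedge^rL^*$,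
\begin{equation}\label{eq:contr}
h\lrcorner(x\wedge y)=(-1)^{r-1}(\iota_xh)\lrcorner y+(-1)^r\,x\wedge(h\lrcorner y).
\end{equation}
For $r=1$ this is the definition. If $h=f\wedge h'$, apply $f\lrcorner$ to the formula for $h'$:
\[
h\lrcorner(x\wedge y)=(-1)^r(f\wedge\iota_xh')\lrcorner y+(-1)^{r-1}\bigl(f(x)\,h'\lrcorner y-x\wedge(h\lrcorner y)\bigr),
\]
and use $\iota_xh=f(x)h'-f\wedge\iota_xh'$. We often omit the wedge between basis vectors and write $g_{123}=g_1g_2g_3=g_1\wedge g_2\wedge g_3$.

\subsection{Comparison data}\label{sec:data}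
Let $\mathbb F$ be a resolution of a perfect module with $F_0=R^2$. We identify $F_0$ with the linear forms $S_1$ in $S=R[T_1,T_2]$ by $(v^1,v^2)\leftrightarrow T_1v^1+T_2v^2$. Let $a^1,a^2\in F_1^*$ be the rows of $d_1$, and put
\[
a=T_1a^1+T_2a^2\in F_1^*\otimes S_1,\qquad\delta=a^1\wedge a^2\in\wedge^2F_1^*,
\]
so that $d_1(x)=a(x)$. All maps are extended $S$-linearly. The gain is that the two contractions $a^1\lrcorner$, $a^2\lrcorner$ become one, and that $a\wedge a=0$. For $v,w\in S_1$ put $[v,w]=v^1w^2-v^2w^1$, and $[xy]=[a(x),a(y)]$ for $x,y\in F_1$. Expanding a $3\times3$ determinant with a repeated row gives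
\begin{equation}\label{eq:three}
[v_2,v_3]\,v_1+[v_3,v_1]\,v_2+[v_1,v_2]\,v_3=0\qquad(v_1,v_2,v_3\in S_1).
\end{equation}
Contracting first with $a^2$ and then with $a^1$ gives
\begin{equation}\label{eq:delta}
\delta\lrcorner(x\wedge y\wedge z)=-[yz]\,x+[xz]\,y-[xy]\,z .
\end{equation}
For $G\subseteq F_1$ free of rank $4$, the Buchsbaum--Rim complex of $a|_G$ has, up to signs and identifications, the maps
\[
\partial_3:\wedge^4G\otimes F_0^*\to\wedge^3G,\quad y\otimes T_\lambda^*\mapsto a^\lambda\lrcorner y,\qquad\qquad\partial_2:\wedge^3G\to G,\quad y\mapsto\delta\lrcorner y,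
\]
where $T_1^*,T_2^*$ is the basis dual to $T_1,T_2$. These formulas make sense on the exterior powers of any free submodule, which allows us to treat all $G$ at once.

\begin{definition}
\emph{Comparison data} on a free submodule $L\subseteq F_1$ are maps $\beta:\wedge^3L\to F_2$ and $\gamma=T_1\gamma^1+T_2\gamma^2:\wedge^4L\to F_3\otimes S_1$ with
\begin{equation}\label{eq:data}
d_2\beta(y)=\delta\lrcorner y,\qquad d_3\gamma(y)=\beta(a\lrcorner y).
\end{equation}
\end{definition}

They exist by the exactness of $\mathbb F$, since $a^\lambda\wedge\delta=0$ gives $a^\lambda\lrcorner(\delta\lrcorner y)=0$ and $\delta\lrcorner(a^\lambda\lrcorner y)=0$. The map $\gamma$ is determined by $\beta$ because $d_3$ is injective. Two choices of $\beta$ differ by a map into $\ker d_2=\operatorname{im}d_3$, so all comparison data are obtained from one pair as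
\begin{equation}\label{eq:change}
\beta+d_3H,\qquad\gamma+H(a\lrcorner\,\cdot\,),\qquad H:\wedge^3L\to F_3 .
\end{equation}
In particular, if $d_1\equiv0$ modulo $\mathfrak m$, then $\gamma$ modulo $\mathfrak m$ does not depend on the choice. Finally $d_3\gamma(a\lrcorner y)=\beta((a\wedge a)\lrcorner y)=0$, so
\begin{equation}\label{eq:closed}
\gamma(a\lrcorner y)=0\qquad(y\in\wedge^5L).
\end{equation}

\section{The resolution of a link}\label{sec:links}

\subsection{The mapping cone}\label{sec:cone}
In the situation of Definition~\ref{def:link} let $C=\operatorname{coker}\varphi$ and let $\mathrm{id},\alpha,\beta,\gamma$ be the components of $\mathbb B\to\mathbb F$. The induced map $C\to M$ is onto; let $Y$ be its kernel. By the long exact sequence, the only homology of the mapping cone is $Y$, in degree $1$. Cancelling $\mathrm{id}_{F_0}$ leaves the free resolution of $Y$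
\begin{equation}\label{eq:cone}
0\to B_3\to B_2\oplus F_3\to B_1\oplus F_2\to F_1,
\end{equation}
with maps $u\mapsto(-\partial_3u,\gamma u)$, $(y,e)\mapsto(-\partial_2y,\beta y+d_3e)$ and $(g,z)\mapsto\alpha g+d_2z$. Since $\operatorname{Ann}Y\supseteq\operatorname{Ann}C$, the module $Y$ is perfect or zero, and by (G4) the dual of \eqref{eq:cone} resolves $M'=\operatorname{Ext}^3_R(Y,R)$. So $M'$ does not depend on the comparison map, it is perfect or zero, and
\begin{equation}\label{eq:zero}
M'=0\ \Longrightarrow\ Y=0\ \Longrightarrow\ M=\operatorname{coker}\varphi\text{ is a BR module.}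
\end{equation}
When $\alpha$ is the inclusion of a direct summand $G$, we speak of the link \emph{along} $G$, and a further summand of rank $4$ cancels.

\begin{lemma}\label{lem:link}
Let $G\subseteq F_1$ be a direct summand with basis $g_1,\dots,g_4$ and $\operatorname{grade}I_2(d_1|_G)=3$. Let $\beta,\gamma$ be comparison data on $G$, write $\beta(ijl)=\beta(g_ig_jg_l)$, and let $G^\perp=\ker(F_1^*\to G^*)$. The link $M'$ of $M$ along $G$ has the free resolution
\[
0\to G^\perp\xrightarrow{d_3'}F_2^*\xrightarrow{d_2'}G\oplus F_3^*\xrightarrow{d_1'}F_0,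
\]
\[
d_1'(g,\psi)=a(g)+\psi(\gamma(g_{1234})),\qquad d_3'(n)=n\circ d_2,
\]
\[
d_2'(y)=y\beta(234)\,g_1+y\beta(314)\,g_2+y\beta(124)\,g_3-y\beta(123)\,g_4-y\circ d_3 .
\]
If $\mathbb F$ has format $(2,b,c,d)$, this resolution has format $(2,4+d,c,b-4)$.
\end{lemma}

\begin{proof}
The dual of \eqref{eq:cone} is
\[
F_1^*\to G^*\oplus F_2^*\to\wedge^3G^*\oplus F_3^*\to(\wedge^4G\otimes F_0^*)^*,
\]
with maps $n\mapsto(n|_G,nd_2)$, $(\zeta,y)\mapsto(-\zeta\partial_2+y\beta,\,yd_3)$ and $(\xi,\psi)\mapsto-\xi\partial_3+\psi\gamma$. The terms $G^\perp$, $F_2^*$, $\wedge^3G^*\oplus F_3^*$, $(\wedge^4G\otimes F_0^*)^*$ form a subcomplex. The quotient complex is $F_1^*/G^\perp\to G^*$, an isomorphism because $G$ is a summand. So the subcomplex resolves the same module. Identify its last term with $F_0$ by $\theta\mapsto\sum_\lambda T_\lambda\,\theta(g_{1234}\otimes T_\lambda^*)$. Since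
\begin{equation}\label{eq:a1234}
a\lrcorner g_{1234}=a(g_1)g_{234}-a(g_2)g_{134}+a(g_3)g_{124}-a(g_4)g_{123},
\end{equation}
the map $\xi\mapsto-\xi\partial_3$ becomes $a|_G$ if $\xi\in\wedge^3G^*$ is identified with
\[
-\xi(g_{234})g_1+\xi(g_{134})g_2-\xi(g_{124})g_3+\xi(g_{123})g_4\in G .
\]
Under this identification $y\mapsto(y\beta,yd_3)$ is $-d_2'$, and the sign changes neither kernel nor image.
\end{proof}

The next lemma provides summands $G$ along which one can link, with room for further conditions. The last clause will let us replace the fourth column by another vector.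

\begin{lemma}\label{lem:choice}
Let $\varphi:R^n\to R^2$, $n\ge4$, with $\operatorname{grade}I_2(\varphi)\ge3$. One can choose $g_1,\dots,g_4\in R^n$ successively, where the residue of $g_j$ need only avoid finitely many proper subspaces of $k^n$ depending on $g_1,\dots,g_{j-1}$, such that with $v_i=\varphi(g_i)$:
\begin{itemize}
\item[(a)] $g_1,\dots,g_4$ are independent modulo $\mathfrak m$, and $\operatorname{grade}I_2(v_1,v_2,v_3)\ge2$;
\item[(b)] for each $P$ in the finite set $\Lambda=\{P\supseteq I_2(v_1,v_2,v_3):\operatorname{depth}R_P=2\}$, the span $W_P$ of $v_1,v_2,v_3$ in $\kappa(P)^2$ is a line and $v_4\notin W_P$.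
\end{itemize}
If $v\in R^2$ satisfies $v\notin W_P$ for all $P\in\Lambda$, then $\operatorname{grade}I_2(v_1,v_2,v_3,v)\ge3$. This grade is exactly $3$ if $v_1,v_2,v_3,v$ are values of the first map of a resolution of a perfect module.
\end{lemma}

\begin{proof}
At step $j$ avoid the span of the residues of $g_1,\dots,g_{j-1}$, which has dimension at most $3<n$. If $\operatorname{depth}R_P\le2$, then $P\not\supseteq I_2(\varphi)$ by (G1), so $\varphi\otimes\kappa(P)$ is onto and the preimage of a proper subspace of $\kappa(P)^2$ is proper. Hence Lemma~\ref{lem:general}(a) allows us to keep $v_j$ out of a given proper subspace at finitely many such primes. The sets of primes below are finite by (G2), and a \emph{depth-$d$ prime} is a prime with $\operatorname{depth}R_P=d$. We raise the grades of $I_1$ and $I_2$ together, because the grade of $I_1$ guarantees that the rank does not drop to $0$.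

\emph{Step 1.} Take $v_1\ne0$ at the depth-$0$ primes. Then $\operatorname{grade}I_1(v_1)\ge1$.

\emph{Step 2.} Take $v_2\notin\kappa(P)v_1$ at the depth-$0$ primes and $v_2\neq0$ at the depth-$1$ primes containing $I_1(v_1)$. Then $\operatorname{grade}I_2(v_1,v_2)\ge1$ and $\operatorname{grade}I_1(v_1,v_2)\ge2$.

\emph{Step 3.} At a depth-$1$ prime containing $I_2(v_1,v_2)$ the vectors $v_1,v_2$ have rank exactly $1$; take $v_3$ outside their span. At the depth-$2$ primes containing $I_1(v_1,v_2)$ take $v_3\ne0$. Then $\operatorname{grade}I_2(v_1,v_2,v_3)\ge2$ and $\operatorname{grade}I_1(v_1,v_2,v_3)\ge3$.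

\emph{Step 4.} At $P\in\Lambda$ the rank of $v_1,v_2,v_3$ is exactly $1$; take $v_4\notin W_P$.

A prime $P\supseteq I_2(v_1,v_2,v_3,v)$ has $\operatorname{depth}R_P\ge2$. Equality would put $P$ in $\Lambda$, where the four vectors have rank $2$, which is absurd. In the last case the ideal is contained in an ideal of grade $3$ by (G5).
\end{proof}

\subsection{Classical links}\label{sec:classical}
Let $R/J$ be perfect, presented by $\begin{pmatrix}1&0\\0&x\end{pmatrix}$, and let $\alpha$ select the first column and three elements that give a regular sequence $\underline y=y_1,y_2,y_3$ in $J$. Then $C=R/(\underline y)$ and $Y=J/(\underline y)$. For a module $N$ killed by $\underline y$ there is a natural isomorphism $\operatorname{Ext}^3_R(N,R)\cong\operatorname{Hom}_R(N,R/(\underline y))$. So the image of $\operatorname{Ext}^3_R(R/J,R)$ in $\operatorname{Ext}^3_R(C,R)=R/(\underline y)$ is $((\underline y):J)/(\underline y)$, and since $\operatorname{Ext}^4_R(R/J,R)=0$ we get $\operatorname{Ext}^3_R(Y,R)\cong R/((\underline y):J)$.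 Classical links are therefore direct BR-links.

Let $\mathbb F$ be a resolution of $R/J$ with $F_0=R$. The argument of Section~\ref{sec:cone}, applied to a comparison map from the Koszul complex $\wedge^\bullet R^3$ of $\underline y$ to $\mathbb F$, shows that $R/((\underline y):J)$ is resolved by
\begin{equation}\label{eq:koszulcone}
0\to F_1^*\to(R^3)^*\oplus F_2^*\to(\wedge^2R^3)^*\oplus F_3^*\to(\wedge^3R^3)^*=R .
\end{equation}
Isomorphic cyclic modules have the same annihilator, so
\begin{equation}\label{eq:colon}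
(\underline y):J=(\underline y)+(\text{entries of the comparison map }\wedge^3R^3\to F_3).
\end{equation}
If $J=(\underline x)$ is generated by a regular sequence and $y_i=\sum_jA_{ij}x_j$, the exterior powers of $A$ form a comparison map of Koszul complexes, and \eqref{eq:colon} reads
\begin{equation}\label{eq:det}
(\underline y):(\underline x)=(\underline y,\det A).
\end{equation}

\subsection{Complete intersections and BR modules}
Two parts of Theorem~\ref{thm:B} are now within reach. They also serve as first examples of links.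

\begin{lemma}\label{lem:ci}
All complete intersections lie in one BR-linkage class.
\end{lemma}

\begin{proof}
If $x_1,x_2,x_3$ and $x_1,x_2,y$ are regular sequences, so is $x_1,x_2,x_3y$, and \eqref{eq:det} with $A=\operatorname{diag}(1,1,y)$ gives $(x_1,x_2,x_3y):(x_1,x_2,x_3)=(x_1,x_2,y)$. So one element can be exchanged by a link. Let $\underline x$ and $\underline y$ be regular sequences of length $3$, and view $\underline y$ as a map $R^3\to R$. As in Remark~\ref{rem:regseq}, choose a basis $g_3,g_2,g_1$ of $R^3$, with images $y_3',y_2',y_1'$, such that $y_3'$ avoids $\operatorname{Ass}R/(x_1,x_2)$ and $y_2'$ avoids $\operatorname{Ass}R/(x_1,y_3')$. This is possible because $x_1,x_2$ and, by (G3), $x_1,y_3'$ are regular sequences, so these primes are depth-$2$ primes and do not contain $(\underline y)$. The $y_i'$ generate $(\underline y)$ and form a regular sequence by (G3). Exchanging one element at a time,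
\[
R/(x_1,x_2,x_3)\sim R/(x_1,x_2,y_3')\sim R/(x_1,y_2',y_3')\sim R/(y_1',y_2',y_3')=R/(\underline y).\qedhere
\]
\end{proof}

For a BR module $C=\operatorname{coker}\varphi$ the link along all of $R^4$ is zero. To obtain a nonzero link we multiply one column by an element of $\mathfrak m$.

\begin{lemma}\label{lem:br}
Every BR module has a direct BR-link with a resolution of format $(2,6,5,1)$.
\end{lemma}

\begin{proof}
Let $C=\operatorname{coker}(\varphi:R^4\to R^2)$. Lemma~\ref{lem:choice} gives a basis $g_1,\dots,g_4$ of $R^4$ with images $v_i$ and a finite set $\Lambda$ of depth-$2$ primes. Since $\operatorname{depth}R\ge3$, we have $\mathfrak m\notin\Lambda$, so there is $x\in\mathfrak m$ outside all $P\in\Lambda$. Then $xv_4\notin W_P$ for $P\in\Lambda$, and $\operatorname{grade}I_2(v_1,v_2,v_3,xv_4)=3$ by Lemma~\ref{lem:choice}. Let $\mathbb F$ be the sum of the Buchsbaum--Rim complex of $\varphi$ and $Rz\to Rg_5$, $z\mapsto g_5$, in degrees $2,1$. It has format $(2,5,5,2)$, and $G=\langle g_1,g_2,g_3,xg_4+g_5\rangle$ is a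 direct summand of $F_1$. By Lemma~\ref{lem:link} the link along $G$ has a resolution of format $(2,6,5,1)$, and it remains to see that it is not zero.

Let $\operatorname{pr}:F_1\to R^4$ be the projection that kills $g_5$, and $g_5^*$ the last coordinate. Since $a=a\circ\operatorname{pr}$, contraction with $a^\lambda$ commutes with $\wedge\operatorname{pr}$. Hence $\beta(y)=\wedge^3\operatorname{pr}(y)+g_5^*(\delta\lrcorner y)z$ satisfies $d_2\beta(y)=\operatorname{pr}(\delta\lrcorner y)+g_5^*(\delta\lrcorner y)g_5=\delta\lrcorner y$, and $\beta(a\lrcorner y)=a\lrcorner\wedge^4\operatorname{pr}(y)$. For $y=g_1g_2g_3(xg_4+g_5)$ this gives $\gamma(y)=x\sum_\lambda T_\lambda\,(g_{1234}\otimes T_\lambda^*)$. So the link is presented by the columns $v_1,v_2,v_3,xv_4,xT_1,xT_2$. It is $C_0/xC_0$ with $C_0=\operatorname{coker}(v_1,v_2,v_3)$, which is nonzero by Nakayama's lemma since $C_0$ maps onto $C\ne0$.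
\end{proof}

\section{Cyclic modules}\label{sec:cyclic}

\begin{proposition}\label{prop:cyclic}
Let $R/J$ be perfect. If it has a resolution of format $(1,5,5,1)$, it is joined to a complete intersection by at most $2$ classical links. If it has a resolution of format $(1,4,5,2)$, at most $3$ classical links suffice.
\end{proposition}

\begin{proof}
\emph{Format $(1,5,5,1)$.} The minimal resolution is a direct summand of the given one and has length $3$, so its format is $(1,n,n,1)$ with $3\le n\le5$; that is, $J$ is a Gorenstein ideal of grade $3$. By the structure theorem \cite[Theorem~2.1]{BE}, $n$ is odd, and for $n=5$ the minimal resolution is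
\[
0\to R\xrightarrow{y^T}R^5\xrightarrow{X}R^5\xrightarrow{y}R,
\]
with $X=(x_{ij})$ alternating with entries in $\mathfrak m$ and $y_i=(-1)^i\operatorname{Pf}_i$, where $\operatorname{Pf}_i$ is the Pfaffian of $X$ with row and column $i$ deleted. If $n=3$, then $R/J$ is a complete intersection by (G3). Let $n=5$.

Replacing $X$ by $gXg^T$ with $g$ invertible replaces $y$ by $\det(g)\,yg^{-1}$: border $X$ by a column $u$ and the row $-u^T$, so that the Pfaffian is $\pm yu$, and apply $\operatorname{Pf}(AX'A^T)=\det(A)\operatorname{Pf}(X')$ with $A=\operatorname{diag}(g,1)$. By Remark~\ref{rem:regseq} we may thus assume that $y_1,y_2,y_3$ is a regular sequence. Here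
\[
\operatorname{Pf}_1=x_{23}x_{45}-x_{24}x_{35}+x_{25}x_{34},\quad\operatorname{Pf}_2=x_{13}x_{45}-x_{14}x_{35}+x_{15}x_{34},\quad\operatorname{Pf}_3=x_{12}x_{45}+\Delta,
\]
with $\Delta=x_{15}x_{24}-x_{14}x_{25}$.

\emph{First link.} We compute $(y_1,y_2,y_3):J$ from \eqref{eq:colon}. Let $f_1,\dots,f_5$ be the standard basis of $R^5$ and
\[
u^{12}=(0,0,x_{45},-x_{35},x_{34})^T,\quad u^{13}=(0,x_{45},0,-x_{25},x_{24})^T,\quad u^{23}=(x_{45},0,0,-x_{15},x_{14})^T .
\]
Row $i$ of $Xu^{12}$ is $x_{i3}x_{45}-x_{i4}x_{35}+x_{i5}x_{34}$, which is $\operatorname{Pf}_2,\operatorname{Pf}_1,0,0,0$ for $i=1,\dots,5$. Row $i$ of $Xu^{13}$ is $x_{i2}x_{45}-x_{i4}x_{25}+x_{i5}x_{24}$, which is $\operatorname{Pf}_3,0,-\operatorname{Pf}_1,0,0$. Row $i$ of $Xu^{23}$ is $x_{i1}x_{45}-x_{i4}x_{15}+x_{i5}x_{14}$, which is $0,-\operatorname{Pf}_3,-\operatorname{Pf}_2,0,0$. As $y_1=-\operatorname{Pf}_1$, $y_2=\operatorname{Pf}_2$, $y_3=-\operatorname{Pf}_3$, this says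
\[
y_1f_2-y_2f_1=-Xu^{12},\qquad y_1f_3-y_3f_1=Xu^{13},\qquad y_2f_3-y_3f_2=-Xu^{23}.
\]
So $e_i\mapsto f_i$, $e_1e_2\mapsto-u^{12}$, $e_1e_3\mapsto u^{13}$, $e_2e_3\mapsto-u^{23}$ is the beginning of a comparison map from the Koszul complex. If $e_1e_2e_3\mapsto\theta\in R$, then $\theta y^T=-y_1u^{23}-y_2u^{13}-y_3u^{12}$. The third coordinate gives $\theta y_3=-x_{45}y_3$, so $\theta=-x_{45}$, as $y_3$ is a nonzero divisor by (G3). Hence $J$ is linked to $J_1=(y_1,y_2,y_3,x_{45})\subseteq\mathfrak m$.

\emph{Second link.} Modulo $x_{45}$, the elements $y_1,y_2$ are combinations of $x_{35},x_{34}$ with determinant $\Delta\equiv-y_3$. So if $y_1,y_2,x_{45}$ is a regular sequence, \eqref{eq:det} exhibits $J_1$ as a link of $(x_{35},x_{34},x_{45})$. In general we perturb $x_{45}$ by a multiple of $y_3$. Since $y_3$ avoids the primes in $\operatorname{Ass}R/(y_1,y_2)$, Lemma~\ref{lem:general}(b) gives $\eta\in R$ such that $z=x_{45}+\eta y_3$ avoids them too; then $y_1,y_2,z$ is a regular sequence. Put $\mu=1-\eta x_{12}$, a unit, and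 $\nu=\eta\mu^{-1}$. From $z=x_{45}-\eta\operatorname{Pf}_3=\mu x_{45}-\eta\Delta$ we get $x_{45}=\mu^{-1}z+\nu\Delta$. Put
\[
A=x_{35}-\nu(x_{23}x_{15}-x_{13}x_{25}),\qquad B=x_{34}-\nu(x_{23}x_{14}-x_{13}x_{24}).
\]
In $-x_{24}A+x_{25}B$ the terms $\nu x_{13}x_{24}x_{25}$ cancel and the terms with $x_{23}$ give $\nu x_{23}\Delta$; in $-x_{14}A+x_{15}B$ the terms $\nu x_{23}x_{14}x_{15}$ cancel and the terms with $x_{13}$ give $\nu x_{13}\Delta$. Therefore
\[
\operatorname{Pf}_1=\mu^{-1}x_{23}z-x_{24}A+x_{25}B,\qquad\operatorname{Pf}_2=\mu^{-1}x_{13}z-x_{14}A+x_{15}B .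
\]
So $(y_1,y_2,z)\subseteq(A,B,z)\subseteq\mathfrak m$, and $A,B,z$ is a regular sequence by (G3). The matrix that expresses $y_1,y_2,z$ in terms of $A,B,z$ has determinant $x_{24}x_{15}-x_{25}x_{14}=\Delta$, so $(y_1,y_2,z):(A,B,z)=(y_1,y_2,z,\Delta)$ by \eqref{eq:det}. Modulo $z$ we have $\operatorname{Pf}_3\equiv(x_{12}\nu+1)\Delta=\mu^{-1}(\eta x_{12}+\mu)\Delta=\mu^{-1}\Delta$. Hence $(y_1,y_2,z,\Delta)=(y_1,y_2,z,y_3)=J_1$.

\emph{Format $(1,4,5,2)$.} By Remark~\ref{rem:regseq} there is a direct summand $R^3\subset F_1$ whose basis maps to a regular sequence $\underline x$. If $J=(\underline x)$, we are done. Otherwise the link $R/((\underline x):J)$ is nonzero and is resolved by \eqref{eq:koszulcone}, of format $(1,5,8,4)$. Since $F_1^*\to(R^3)^*$ is onto, a summand of rank $3$ cancels as in the proof of Lemma~\ref{lem:link}, which leaves the format $(1,5,5,1)$.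
\end{proof}

\section{A surjectivity theorem for the format $(2,6,5,1)$}\label{sec:nonvan}

\subsection{Splitting the resolution off the support}\label{sec:local}
Let $\mathbb F$ be a resolution of a perfect module $M$ with $F_3=Re$ of rank $1$, and put $\varepsilon=d_3(e)\in F_2$. Let $I=\operatorname{Fitt}_0(M)=(b_1,\dots,b_m)$, $U=\operatorname{Spec}R\setminus V(I)$, $U_i=D(b_i)$ and $U_{ij}=U_i\cap U_j$. By (G5) and (G6), $H^0(U,\mathcal O)=R$ and $H^1(U,\mathcal O)=0$. We use the same letter for a free module and its sheaf on $U$. Since $b_i\in\operatorname{Ann}M$, the complex $\mathbb F$ is split exact on $U_i$. So $K=\ker d_1$ is locally free on $U$, and the sequences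
\[
0\to K\to F_1\xrightarrow{d_1}F_0\to0,\qquad0\to\mathcal O\xrightarrow{\varepsilon}F_2\xrightarrow{d_2}K\to0
\]
are exact and split on each $U_i$. Fix retractions $r_i:F_2\to\mathcal O$ on $U_i$ with $r_i(\varepsilon)=1$. On $U_{ij}$ the difference $r_i-r_j$ kills $\varepsilon$, so
\begin{equation}\label{eq:fij}
r_i-r_j=f_{ij}\circ d_2,\qquad f_{ij}\in K^*(U_{ij}).
\end{equation}
We lift $f_{ij}$ to $F_1^*$ when convenient; two lifts differ by a combination of the rows of $d_1$. The cocycle $(f_{ij})$ records how $F_2$ is glued from $\mathcal O$ and $K$. For instance, a section $\theta$ of $F_2^*$ is written on $U_i$ uniquely as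
\begin{equation}\label{eq:dualglue}
\theta=m\,r_i+\psi_i\circ d_2,\qquad m=\theta(\varepsilon),\quad\psi_i\in K^*,\qquad\text{and}\qquad\psi_i=\psi_j-mf_{ij}.
\end{equation}

\begin{example}[the model case]\label{ex:model}
Let $\mathbb F$ have format $(1,3,3,1)$ and $a=d_1\in F_1^*$. Choose $\beta:\wedge^2F_1\to F_2$ with $d_2\beta(y)=a\lrcorner y$, and define $p:\wedge^3F_1\to R$ by $p(y)\varepsilon=\beta(a\lrcorner y)$. These are the components of a comparison map from the Koszul complex of $a$. We claim that
\[
w=(a,p):V=F_1\oplus\wedge^3F_1\to R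
\]
is onto. Since $a(F_1)\subseteq\mathfrak m$, this says that $p$ is an isomorphism.

On $U_i$ put $h_i=r_i\beta\in\wedge^2F_1^*$. Then $a(h_i\lrcorner y)=h_i\lrcorner(a\lrcorner y)=p(y)$. With $N_h(x,y)=(h\lrcorner y,0)$ and $w_0(x,y)=a(x)$ this reads $w=w_0(1+N_{h_i})$: locally, $w$ is $w_0$ in other coordinates. So $1+N_{h_i}$ maps $\ker w$ isomorphically onto $\ker w_0=K\oplus\wedge^3F_1$ over $U_i$. As $N_hN_{h'}=0$, the local coordinates $v_i=(1+N_{h_i})v$ are related by $v_i=(1+N_{h_i-h_j})v_j$, and $h_i-h_j=f_{ij}\wedge a$ by \eqref{eq:fij}. Let $\omega$ generate $\wedge^3F_1$. Then $\chi=a\lrcorner\omega$ generates $\wedge^2K$, the map $\psi\mapsto\psi\lrcorner\chi$ is an isomorphism $K^*\to K$, and the transition is $(x,m\omega)\mapsto(x+mf_{ij}\lrcorner\chi,\,m\omega)$. By \eqref{eq:dualglue}, the maps $\theta\mapsto(-\psi_i\lrcorner\chi,\,m\omega)$ are compatible with these transitions, so $\ker w\cong F_2^*$ on $U$. Hence $H^1(U,\ker w)=0$. As $w$ is onto on $U$, it is onto on global sections, which are $V$ and $R$.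

The grade hypothesis is needed. If $y_1,y_2,y_3$ is a regular sequence and $x\in\mathfrak m$ is a nonzero divisor, multiply the first map of the Koszul complex by $x$. This resolves $R/(xy_1,xy_2,xy_3)$, of grade $1$, and $\beta=x\cdot\mathrm{id}$ gives $p=x^2$.
\end{example}

From now on $\mathbb F$ has format $(2,6,5,1)$, so $K$ has rank $4$. Fix a generator $\omega$ of $\wedge^6F_1$ and comparison data on all of $F_1$. Write $\gamma(y)=p(y)e$, so that $p:\wedge^4F_1\to S_1=F_0$ and, by \eqref{eq:data} and \eqref{eq:closed},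
\begin{equation}\label{eq:p}
p(y)\,\varepsilon=\beta(a\lrcorner y)\quad(y\in\wedge^4F_1),\qquad p(a\lrcorner y)=0\quad(y\in\wedge^5F_1).
\end{equation}
On $U_i$ put $h_i=-r_i\circ\beta\in\wedge^3F_1^*$. Then
\begin{equation}\label{eq:hp}
a(h_i\lrcorner y)=(a\wedge h_i)\lrcorner y=-h_i\lrcorner(a\lrcorner y)=r_i\beta(a\lrcorner y)=p(y),
\end{equation}
and $(h_i-h_j)\lrcorner y=-f_{ij}(d_2\beta(y))=-f_{ij}(\delta\lrcorner y)$, that is,
\begin{equation}\label{eq:hdiff}
h_i-h_j=-\delta\wedge f_{ij},
\end{equation}
whatever the lift of $f_{ij}$.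

One would like to repeat Example~\ref{ex:model} with $(d_1,p)$ on $F_1\oplus\wedge^4F_1$. The kernel then has a filtration in which $\wedge^4K\cong\mathcal O$ and $\wedge^3K\otimes F_0\cong K^*\otimes F_0$ occur as pieces, and the argument stops: the sequence $0\to K^*\to F_2^*\to\mathcal O\to0$ gives $H^1(U,K^*)=\operatorname{coker}(d_3^*)=\operatorname{Ext}^3_R(M,R)\ne0$. By \eqref{eq:dualglue}, a further piece $F_0$ would complete $K^*\otimes F_0$ to the free sheaf $F_2^*\otimes F_0$, and a further piece $K$ would complete $\wedge^4K$ to $F_2$. Both pieces are supplied by a third summand $F_1$. The price is that the operators $N_h$ no longer have zero products, so that $1+N_h$ must be corrected by a quadratic term.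

\subsection{A group of unipotent operators}
Everything in this subsection is defined over $\mathbb Z$ once a basis of $F_1$ is fixed, and it holds after extension of scalars to any commutative ring $A$. Let $V=F_1\oplus\wedge^4F_1\oplus F_1$. For $h\in\wedge^3F_1^*$ put
\[
N_h(x,y,x')=\bigl(h\lrcorner y,\;x'\wedge(h\lrcorner\omega),\;0\bigr),\qquad Z(x,y,x')=(x',0,0),
\]
and for $\phi\in\operatorname{End}(F_1)$ let $\phi Z$ be the map $(x,y,x')\mapsto(\phi x',0,0)$. Then $N_hN_{h'}=B_{h,h'}Z$ with $B_{h,h'}(x)=h\lrcorner(x\wedge(h'\lrcorner\omega))$, while $N_h\circ\phi Z$, $\phi Z\circ N_h$ and $\phi Z\circ\phi'Z$ vanish. Formula \eqref{eq:contr} with $y=\omega$ and $x\wedge\omega=0$ gives $x\wedge(h'\lrcorner\omega)=(\iota_xh')\lrcorner\omega$ for $r=3$, and $(\iota_x\Theta)\lrcorner\omega=(\Theta\lrcorner\omega)x$ for $\Theta\in\wedge^6F_1^*$. The first equation gives $B_{h,h'}(x)=(h\wedge\iota_xh')\lrcorner\omega$. The second, applied to $\iota_x(h\wedge h')=h'\wedge\iota_xh-h\wedge\iota_xh'$, gives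
\begin{equation}\label{eq:comm}
B_{h,h'}-B_{h',h}=-\tau(h,h')\,\mathrm{id},\qquad\tau(h,h')=(h\wedge h')\lrcorner\omega .
\end{equation}
So the $N_h$ commute up to multiples of $Z$. If $h=f_1\wedge f_2\wedge f_3$ is decomposable, then $h\wedge\iota_xh=0$, so $B_{h,h}=0$.

If $2$ is a unit, the natural group consists of the exponentials $\exp(N_h+tZ)=1+N_h+(\frac12B_{h,h}+t)Z$. To avoid the denominator, fix a basis of $F_1$ with wedge product $\omega$, the induced basis $(e_S)$ of $\wedge^3F_1^*$, and a total order on the indices $S$, and put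
\[
q(h)=\sum_{S<T}h_Sh_T\,B_{e_S,e_T},\qquad\sigma(h,h')=-\sum_{S>T}h_Sh'_T\,\tau(e_S,e_T)\qquad\Bigl(h=\sum h_Se_S\Bigr).
\]

\begin{lemma}\label{lem:q}
Over any commutative ring $A$ the following hold.
\begin{itemize}
\item[(q1)] $q(h)+q(h')+B_{h,h'}=q(h+h')+\sigma(h,h')\,\mathrm{id}$.
\item[(q2)] If $h$ is decomposable, then $q(h)$ is a scalar multiple of the identity.
\item[(q3)] Let $a\in F_1^*\otimes A$, $h\in\wedge^3F_1^*\otimes A$ and $p(y)=a(h\lrcorner y)$ for $y\in\wedge^4F_1\otimes A$. Let $g_1,\dots,g_6$ be a basis of $F_1\otimes A$ with $g_1\wedge\dots\wedge g_6=\omega$, and $p_{ijkl}=p(g_ig_jg_kg_l)$. For $i<j$ in $\{1,2,3\}$,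
\[
a(g_i)\,a(q(h)g_j)-a(g_j)\,a(q(h)g_i)=-\bigl(p_{1234}p_{ij56}-p_{1235}p_{ij46}+p_{1236}p_{ij45}\bigr).
\]
\end{itemize}
\end{lemma}

\begin{proof}
(q1) We have $q(h+h')-q(h)-q(h')=\sum_{S<T}h_Sh'_TB_{e_S,e_T}+\sum_{S>T}h_Sh'_TB_{e_T,e_S}$, and $B_{h,h'}=\sum_{S\ne T}h_Sh'_TB_{e_S,e_T}$ because $B_{e_S,e_S}=0$. The second expression minus the first is $\sum_{S>T}h_Sh'_T(B_{e_S,e_T}-B_{e_T,e_S})=\sigma(h,h')\,\mathrm{id}$ by \eqref{eq:comm}. Taking $h'=h$ and using $q(2h)=4q(h)$ we also get
\begin{equation}\label{eq:twoq}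
2q(h)=B_{h,h}-\sigma(h,h)\,\mathrm{id}.
\end{equation}

(q2) Let $f_1,f_2,f_3$ have indeterminate coordinates over $\mathbb Z$ and $h=f_1\wedge f_2\wedge f_3$. By \eqref{eq:twoq}, $2q(h)$ is a scalar matrix over a polynomial ring over $\mathbb Z$. So $q(h)$ is a scalar matrix there, and it remains so after specialization.

(q3) Let $A_0$ be the polynomial ring over $\mathbb Z$ in the coordinates of $a$, $h$, $g_1,\dots,g_6$, with the determinant $\Delta$ of $g_1,\dots,g_6$ inverted; thus $g_1\wedge\dots\wedge g_6=\Delta\omega$. We show that over $A_0$ the left side times $\Delta$ equals the right side; the claim follows by a specialization $A_0\to A$ with $\Delta\mapsto1$. As $A_0$ is a domain of characteristic $0$, we may multiply by $2$, and by \eqref{eq:twoq} we may replace $2q(h)$ by $B_{h,h}$, since a scalar contributes nothing to the left side.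

Put $\Theta=a\wedge h$, so that $p(y)=\Theta\lrcorner y$, and $\xi=h\lrcorner\omega$, $\pi=a\lrcorner\xi=\Theta\lrcorner\omega\in\wedge^2F_1$. Then $a(B_{h,h}x)=p(x\wedge\xi)$, and $p(a\lrcorner y)=(a\wedge h\wedge a)\lrcorner y=0$. Applying $p$ to
\[
a\lrcorner(x_1\wedge x_2\wedge\xi)=a(x_1)\,x_2\wedge\xi-a(x_2)\,x_1\wedge\xi+x_1\wedge x_2\wedge\pi
\]
gives $a(x_1)a(B_{h,h}x_2)-a(x_2)a(B_{h,h}x_1)=-p(x_1\wedge x_2\wedge\pi)$. Next, $\Delta\pi=\sum_{k<l}\operatorname{sgn}(Q,k,l)\,p(g_Q)\,g_kg_l$, where $Q$ is the complement of $\{k,l\}$: for $\Theta$ a product of the dual basis vectors with indices in $Q$, formula \eqref{eq:contr} gives $\Theta\lrcorner(g_kg_lg_Q)=g_kg_l\,(\Theta\lrcorner g_Q)$, and the general case follows by linearity. Let $\{i,j,b\}=\{1,2,3\}$. Then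
\[
\Delta\,p(g_ig_j\wedge\pi)=\sum\operatorname{sgn}(i,j,m,n,k,l)\,p_{ijmn}\,p_{ijkl},
\]
summed over the ordered splittings of $\{b,4,5,6\}$ into pairs $\{m,n\}$, $\{k,l\}$; each term is independent of the order inside a pair. Exchanging the two pairs is an even permutation, so each of the three unordered splittings contributes twice the same term. The signs of $(i,j,b,4,5,6)$, $(i,j,b,5,4,6)$, $(i,j,b,6,4,5)$ are $+,-,+$ times $\operatorname{sgn}(i,j,b)$, and $\operatorname{sgn}(i,j,b)\,p_{ijbk}=p_{123k}$. Thus $\Delta\,p(g_ig_j\wedge\pi)=2(p_{1234}p_{ij56}-p_{1235}p_{ij46}+p_{1236}p_{ij45})$.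
\end{proof}

For a scalar $t$ put $E(h,t)=1+N_h+(q(h)+t)Z$. Multiplying out and using (q1),
\begin{equation}\label{eq:group}
E(h,t)\,E(h',t')=E\bigl(h+h',\,t+t'+\sigma(h,h')\bigr).
\end{equation}
So the $E(h,t)$ form a group with identity $E(0,0)=1$. Also $ZE(h,t)=Z$.

\subsection{The map $s$}
Let $w_0:V\to F_0$, $w_0(x,y,x')=d_1(x)$. Call $s:F_1\to F_0$ \emph{admissible} for $\beta$ if there are $t_i\in\mathcal O(U_i)$ such that $w=(d_1,p,s):V\to F_0$ satisfies $w=w_0E(h_i,t_i)$ on $U_i$ for all $i$. The first two components of $w_0E(h_i,t_i)$ are $d_1$ and, by \eqref{eq:hp}, $p$. So the condition is $s=d_1\circ(q(h_i)+t_i)$ on $U_i$.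

On $U_{ij}$ put $h_0=h_i-h_j=-a^1\wedge a^2\wedge f_{ij}$. By (q2), $q(h_0)=u_0\,\mathrm{id}$ for a function $u_0$, and $w_0N_{h_0}=0$ because $a^\lambda\wedge h_0=0$. Hence, for every function $u$,
\begin{equation}\label{eq:w0E}
E(h_0,u)=1+N_{h_0}+(u_0+u)Z,\qquad w_0E(h_0,u)=w_0+(u_0+u)\,w_0Z .
\end{equation}

\begin{proposition}\label{prop:s}
\begin{itemize}
\item[(a)] An admissible map $s$ exists.
\item[(b)] If $s$ is admissible and $g_1,\dots,g_6$ is a basis of $F_1$ with $g_1\wedge\dots\wedge g_6=\omega$, then for $i<j$ in $\{1,2,3\}$, in $S_2$,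
\[
a(g_i)s(g_j)-a(g_j)s(g_i)=-\bigl(p_{1234}p_{ij56}-p_{1235}p_{ij46}+p_{1236}p_{ij45}\bigr).
\]
\item[(c)] Let $s$ be admissible for $\beta$, let $H\in\wedge^3F_1^*$, viewed as a map to $F_3=Re\cong R$, and let $\tilde\beta=\beta+d_3H$, $\tilde p=p+H(a\lrcorner\,\cdot\,)$. Then $wE(-H,0)=(d_1,\tilde p,\tilde s)$ with $\tilde s$ admissible for $\tilde\beta$. If $d_1\equiv0$ and $p\equiv0$ modulo $\mathfrak m$, then $\tilde s\equiv s$ modulo $\mathfrak m$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) By \eqref{eq:group}, $E(h_i,0)=E(h_0,-\sigma(h_0,h_j))E(h_j,0)$. By \eqref{eq:w0E} and $ZE(h_j,0)=Z$ we get $w_0E(h_i,0)=w_0E(h_j,0)+\mu_{ij}w_0Z$ for a function $\mu_{ij}$ on $U_{ij}$. The third components give $d_1q(h_i)-d_1q(h_j)=\mu_{ij}d_1$. Since $d_1$ is onto on $U$, a function that kills $d_1$ is zero, so $(\mu_{ij})$ is a \v{C}ech cocycle. As $H^1(U,\mathcal O)=0$, we can write $\mu_{ij}=t_j-t_i$. Then the maps $d_1(q(h_i)+t_i)$ agree on overlaps and define $s$ on $U$, which extends over $R$ since $H^0(U,\mathcal O)=R$.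

(b) On $U_n$ we have $s(x)=a(q(h_n)x)+t_na(x)$ and $p(y)=a(h_n\lrcorner y)$. The terms with $t_n$ cancel, and (q3) over $A=\mathcal O(U_n)[T_1,T_2]$ gives the identity on $U_n$. It holds over $R$ because $R$ injects into $\prod_n\mathcal O(U_n)$.

(c) The forms attached to $\tilde\beta$ are $-r_i\tilde\beta=h_i-H$, and $w_0E(h_i,t_i)E(-H,0)=w_0E(h_i-H,\,t_i+\sigma(h_i,-H))$ by \eqref{eq:group}. Evaluating $wE(-H,0)$ on $(0,0,x')$ gives $\tilde s(x')=s(x')-p(x'\wedge(H\lrcorner\omega))+d_1(q(-H)x')$.
\end{proof}

\subsection{Surjectivity}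

\begin{theorem}\label{thm:onto}
Let $\mathbb F$ be a resolution of format $(2,6,5,1)$ of a perfect module, with comparison data on $F_1$ and an admissible map $s$. Then $w=(d_1,p,s):F_1\oplus\wedge^4F_1\oplus F_1\to F_0$ is surjective.
\end{theorem}

\begin{proof}
As in Example~\ref{ex:model}, we describe $\ker w$ on $U$ by transition maps and recognize free sheaves.

\emph{Transition maps.} Let $E_i=E(h_i,t_i)$. On $U_{ij}$ we have $E_iE_j^{-1}=E(h_0,u)$ for some $u$, and $w_0E_iE_j^{-1}=w_0$ because $w_0E_i=w=w_0E_j$. By \eqref{eq:w0E}, $(u_0+u)d_1=0$, so $u=-u_0$ and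
\begin{equation}\label{eq:trans}
E_iE_j^{-1}=1-N_{\delta\wedge f_{ij}} .
\end{equation}
Put $\chi=\delta\lrcorner\omega$. Locally on $U$ choose a basis of $F_1$ consisting of a basis of $K$ and vectors $l_1,l_2$ with $a(l_\lambda)=T_\lambda$. For $c\in\wedge K$ we have $\delta\lrcorner c=0$, $\delta\lrcorner(c\wedge l_\lambda)=0$ and $\delta\lrcorner(c\wedge l_1\wedge l_2)=-c$. So $\chi$ generates $\wedge^4K$, and $\delta\lrcorner:\wedge^4F_1\to\wedge^2K$ is onto with kernel $\wedge^3K\wedge F_1$. For $f=f_{ij}$,
\begin{equation}\label{eq:Nf}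
N_{\delta\wedge f}(x,y,x')=\bigl(f\lrcorner(\delta\lrcorner y),\;x'\wedge(f\lrcorner\chi),\;0\bigr),\qquad f\lrcorner\chi\in\wedge^3K,
\end{equation}
and $x'\wedge(f\lrcorner\chi)=f(x')\chi$ for $x'\in K$, as one sees by contracting $x'\wedge\chi=0$ with $f$.

\emph{The filtration.} Consider the subbundles of $V$ on $U$, indexed by their ranks,
\[
V_5^0=0\oplus\wedge^4K\oplus K,\qquad V_{15}^0=0\oplus(\wedge^3K\wedge F_1)\oplus F_1,\qquad V_{25}^0=K\oplus\wedge^4F_1\oplus F_1=\ker w_0 .
\]
Each is stable under $N_{\delta\wedge f}$ by \eqref{eq:Nf}: the first component vanishes for $y\in\wedge^3K\wedge F_1$ and always lies in $K$, and the second lies in $\wedge^3K\wedge F_1$, and in $\wedge^4K$ if $x'\in K$. By \eqref{eq:trans} and the same formula with $i,j$ exchanged, $E_iE_j^{-1}$ maps each $V^0_\bullet$ onto itself. So the subbundles $E_i^{-1}V^0_\bullet$ glue to $V_5\subset V_{15}\subset V_{25}=\ker w$. In the coordinates $v_i=E_iv$ the transition is $v_i=(1-N_{\delta\wedge f_{ij}})v_j$.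

\emph{$V_5\cong F_2$.} On elements $(0,m\chi,x)$ the transition is $m_i=m_j-f_{ij}(x)$, with $x$ unchanged. The maps $z\mapsto(0,-r_i(z)\chi,d_2z)$ are compatible with it by \eqref{eq:fij}, and they are isomorphisms since $(r_i,d_2):F_2\to\mathcal O\oplus K$ is one.

\emph{$V_{15}/V_5\cong F_2^*\otimes F_0$.} The map $y\mapsto-a\lrcorner y$ sends $c\wedge x$ to $c\otimes a(x)$ for $c\in\wedge^3K$ and induces $(\wedge^3K\wedge F_1)/\wedge^4K\cong\wedge^3K\otimes F_0$. Further $K^*\cong\wedge^3K$ by $\psi\mapsto\psi\lrcorner\chi$, and $F_1/K\cong F_0$ by $d_1$. So $V_{15}^0/V_5^0=(K^*\otimes F_0)\oplus F_0$. Since $-x'\wedge(f\lrcorner\chi)=(f\lrcorner\chi)\wedge x'$, the transition on pairs $(\Xi,v)$ is $\Xi_i=\Xi_j+f_{ij}\otimes v$, with $v$ unchanged. Tensoring \eqref{eq:dualglue} with $F_0$, a section $\theta$ of $F_2^*\otimes F_0$ corresponds on $U_i$ to a pair $(\psi_i,m)\in(K^*\otimes F_0)\oplus F_0$ with $\psi_i=\psi_j-f_{ij}\otimes m$. So $\theta\mapsto(-\psi_i,m)$ is a compatible family of isomorphisms.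

\emph{$V_{25}/V_{15}\cong\wedge^2F_2$.} Via $\delta\lrcorner$ we have $V_{25}^0/V_{15}^0=K\oplus\wedge^2K$, with transition $(x,\xi)\mapsto(x-f_{ij}\lrcorner\xi,\,\xi)$. Consider $\zeta\mapsto(-d_2(r_i\lrcorner\zeta),\,\wedge^2d_2\,\zeta)$. These maps are compatible, because $d_2((f_{ij}d_2)\lrcorner\zeta)=f_{ij}\lrcorner(\wedge^2d_2\,\zeta)$; for $\zeta=z_1\wedge z_2$ both sides are $f_{ij}(d_2z_1)d_2z_2-f_{ij}(d_2z_2)d_2z_1$. They are isomorphisms: $F_2=\mathcal O\varepsilon\oplus\ker r_i$ with $d_2:\ker r_i\cong K$, and $\zeta=\varepsilon\wedge z+\zeta'$ with $z\in\ker r_i$, $\zeta'\in\wedge^2\ker r_i$ is sent to $(-d_2z,\wedge^2d_2\,\zeta')$.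

\emph{Conclusion.} The three quotients are free sheaves, so their $H^1$ vanishes, and $H^1(U,\ker w)=0$. The map $w$ is onto on $U$, since $d_1$ is. Hence $V=H^0(U,V)\to H^0(U,F_0)=F_0$ is onto.
\end{proof}

\section{The double link}\label{sec:double}

Suppose that $d_1$ and $p$ vanish modulo $\mathfrak m$, so that $s$ does not. The map $s$ was defined by gluing and is not visible in any one link of $M$. What ties it to linkage is Proposition~\ref{prop:s}(b), which determines $s(g_1),s(g_2),s(g_3)$ up to a common multiple of $a(g_1),a(g_2),a(g_3)$. We link along $\langle g_1,\dots,g_4\rangle$, which creates one new generator $c$ in degree $1$, and then along $\langle g_1,g_2,g_3,c\rangle$. The result has a basis $g_1,g_2,g_3,u_4,u_5,u_6$ in degree $1$, and for $i,j\le3<k,l$ its data are those of $M$, rearranged: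
\[
\begin{array}{c|ccccc}
\text{for }M''&a''(g_i)&a''(u_k)&p''(g_{123}u_k)&p''(g_ig_ju_ku_l)&p''(g_iu_4u_5u_6)\\ \hline
\text{for }M&a(g_i)&p(g_{123}g_k)&-a(g_k)&p(g_ig_jg_kg_l)&s(g_i)+r\,a(g_i)
\end{array}
\]
with some $r\in R$. The first three columns come from explicit formulas. The last two are forced by the relation $p''(a''\lrcorner y)=0$, through the following division lemma.

\begin{lemma}\label{lem:div}
Let $L=R^3$ and $a=T_1a^1+T_2a^2\in L^*\otimes S_1$, and assume that the ideal $J$ of $2\times2$ minors of $(a^1,a^2)$ has grade at least $2$.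
\begin{itemize}
\item[(a)] If $b\in L^*\otimes S_1$ and $a\wedge b=0$, then $b=ra$ with $r\in R$.
\item[(b)] If $D\in\wedge^2L^*\otimes S_1$ and $a\wedge D=0$, then $D=a\wedge h$ with $h\in L^*$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $U'=\operatorname{Spec}R\setminus V(J)$. Locally on $U'$, $a^1,a^2$ are part of a basis of $L^*$. We solve the equation locally and show that the solution is unique. The solutions then glue, extend over $R$ by (G6), and satisfy the equation over $R$ because they do so on $U'$.

(a) The coefficients of $T_\lambda^2$ give $a^\lambda\wedge b^\lambda=0$, so $b^\lambda=r_\lambda a^\lambda$ with unique $r_\lambda$. The coefficient of $T_1T_2$ is $a^1\wedge b^2+a^2\wedge b^1=(r_2-r_1)a^1\wedge a^2$, so $r_1=r_2$.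

(b) From $a^\lambda\wedge D^\lambda=0$ we get $D^\lambda=a^\lambda\wedge u_\lambda$ with $u_\lambda\in L^*$. The mixed coefficient is $a^1\wedge a^2\wedge(u_2-u_1)=0$, so $u_2-u_1=xa^1+ya^2$. Then $h=u_1+xa^1=u_2-ya^2$ satisfies $a^\lambda\wedge h=D^\lambda$. It is unique, since $a^1\wedge h=a^2\wedge h=0$ forces $h=0$.
\end{proof}

\begin{proposition}\label{prop:double}
Let $M$ be perfect with a resolution of format $(2,6,5,1)$ such that $d_1\equiv0$ and $p\equiv0$ modulo $\mathfrak m$. Then there are direct BR-links $M\sim M'\sim M''$ such that $M''$ has a resolution of format $(2,6,5,1)$ with $d_1''\equiv0$ and $p''\not\equiv0$ modulo $\mathfrak m$.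
\end{proposition}

\begin{proof}
\emph{Step 1: choices.} Fix an admissible $s$. By Theorem~\ref{thm:onto}, $s\not\equiv0$ modulo $\mathfrak m$. Choose $g_1,\dots,g_4$ by Lemma~\ref{lem:choice} applied to $d_1$, with the extra condition $s(g_1)\not\equiv0$, and complete them to a basis of $F_1$ with $g_1\wedge\dots\wedge g_6=\omega$. Put $a_i=a(g_i)\in S_1$. The second link will need $\operatorname{grade}I_2(a_1,a_2,a_3,p(g_{1234}))=3$, and we arrange this by changing $\beta$. For $P\in\Lambda$ we have $a_4\notin W_P$, so Lemma~\ref{lem:general}(b) gives $\eta\in R$ with $p(g_{1234})+\eta a_4\notin W_P$ for all $P\in\Lambda$. Let $H(g_{123})=-\eta$ and $H=0$ on the other basis triples, and replace $\beta,p,s$ by $\tilde\beta,\tilde p,\tilde s$ of Proposition~\ref{prop:s}(c). By \eqref{eq:a1234}, $p(g_{1234})$ becomes $p(g_{1234})+\eta a_4$, and still $p\equiv0$, $s(g_1)\not\equiv0$. Put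
\[
c_k=p(g_1g_2g_3g_k)\in S_1\qquad(k=4,5,6).
\]
By Lemma~\ref{lem:choice}, $\operatorname{grade}I_2(a_1,a_2,a_3)\ge2$, $\operatorname{grade}I_2(a_1,a_2,a_3,a_4)=3$ and $\operatorname{grade}I_2(a_1,a_2,a_3,c_4)\ge3$. Write $\beta(ijl)=\beta(g_ig_jg_l)$, $[ij]=[a_i,a_j]$, $[i,c_k]=[a_i,c_k]$, and let $g_k^*$ be the dual basis. By \eqref{eq:p}, for $k=4,5,6$,
\begin{equation}\label{eq:rel}
a_1\beta(23k)+a_2\beta(31k)+a_3\beta(12k)-a_k\beta(123)=c_k\,\varepsilon .
\end{equation}
A cyclic permutation of $g_1,g_2,g_3$ fixes $g_{123}$, the $c_k$ and \eqref{eq:rel}; we call this \emph{cyclic symmetry}.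

\emph{Step 2: linear forms on $F_2$.} The resolution of $M'$ has $F_2^*$ in degree $2$, so its comparison data require linear forms on $F_2$. For $z\in F_2$ we have $a(d_2z)=0$, so \eqref{eq:delta} gives $d_2\beta(g_ig_j\wedge d_2z)=-[ij]\,d_2z$. As $\ker d_2=R\varepsilon\cong R$, there is $y_{ij}\in F_2^*$ with
\begin{equation}\label{eq:yij}
y_{ij}(z)\,\varepsilon=\beta(g_ig_j\wedge d_2z)+[ij]\,z .
\end{equation}
For $(i,j,l)$ a cyclic permutation of $(1,2,3)$ and $k\in\{4,5,6\}$ we claim
\begin{equation}\label{eq:yvals}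
y_{ij}(\varepsilon)=[ij],\quad y_{ij}\beta(123)=y_{ij}\beta(ijk)=0,\quad y_{ij}\beta(ilk)=-[i,c_k],\quad y_{ij}\beta(jlk)=-[j,c_k].
\end{equation}
By cyclic symmetry let $(i,j,l)=(1,2,3)$. The first value follows from $d_2\varepsilon=0$. By \eqref{eq:delta}, $g_1g_2\wedge(\delta\lrcorner g_1g_2g_m)=-[12]\,g_1g_2g_m$ for $m\ge3$, which gives the zeros. From $\delta\lrcorner g_{13k}=-[3k]g_1+[1k]g_3-[13]g_k$ and $\delta\lrcorner g_{23k}=-[3k]g_2+[2k]g_3-[23]g_k$ we get
\begin{align*}
y_{12}\beta(13k)\,\varepsilon&=[1k]\beta(123)-[13]\beta(12k)+[12]\beta(13k),\\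
y_{12}\beta(23k)\,\varepsilon&=[2k]\beta(123)-[23]\beta(12k)+[12]\beta(23k).
\end{align*}
Applying $-[a_1,\cdot\,]$ and $-[a_2,\cdot\,]$ to the coefficients in \eqref{eq:rel} shows that the right sides are $-[1,c_k]\varepsilon$ and $-[2,c_k]\varepsilon$.

\emph{Step 3: the first link.} Apply Lemma~\ref{lem:link} with $G=\langle g_1,\dots,g_4\rangle$, and let $c\in F_3^*$ be dual to $e$. The link $M'$ has the resolution $0\to G^\perp\to F_2^*\to G\oplus Rc\to F_0$ with $G^\perp=\langle g_5^*,g_6^*\rangle$, $a'(g_i)=a_i$, $a'(c)=c_4$, $d_3'(n)=n\circ d_2$ and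
\[
d_2'(y)=y\beta(234)\,g_1+y\beta(314)\,g_2+y\beta(124)\,g_3-y\beta(123)\,g_4-y(\varepsilon)\,c .
\]
Since $d_1'\equiv0$ modulo $\mathfrak m$, $M'\neq0$.

\emph{Step 4: the second link.} Let $G'=\langle g_1,g_2,g_3,c\rangle$. Its minors have grade exactly $3$ by Step~1 and the last clause of Lemma~\ref{lem:choice}. We claim that comparison data on $G'$ are given by
\[
\beta'(g_{123})=g_4^*\circ d_2,\qquad\beta'(g_ig_jc)=y_{ij}\quad\bigl((i,j)=(1,2),(2,3),(3,1)\bigr),\qquad\gamma'(g_{123}c)=c_5g_5^*+c_6g_6^* .
\]
By \eqref{eq:delta}, the $g_4$-coordinates of $d_2\beta(234)$, $d_2\beta(314)$, $d_2\beta(124)$, $d_2\beta(123)$ are $-[23]$, $-[31]$, $-[12]$, $0$. So $d_2'(g_4^*\circ d_2)=-[23]g_1+[13]g_2-[12]g_3=\delta'\lrcorner g_{123}$. By \eqref{eq:yvals}, $d_2'(y_{12})=-[2,c_4]g_1+[1,c_4]g_2-[12]c$, which is $\delta'\lrcorner(g_1g_2c)$ by \eqref{eq:delta}. The formula for $d_2'$ is cyclically symmetric, so the same holds for $y_{23}$ and $y_{31}$. For $\gamma'$, we have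
\[
\beta'(a'\lrcorner(g_{123}c))=a_1y_{23}+a_2y_{31}+a_3y_{12}-c_4\,(g_4^*\circ d_2).
\]
By \eqref{eq:yij}, \eqref{eq:three}, $a(d_2z)=0$ and \eqref{eq:p},
\[
(a_1y_{23}+a_2y_{31}+a_3y_{12})(z)\,\varepsilon=\beta\bigl((a\lrcorner g_{123})\wedge d_2z\bigr)=\beta\bigl(a\lrcorner(g_{123}\wedge d_2z)\bigr)=p(g_{123}\wedge d_2z)\,\varepsilon .
\]
The map $x\mapsto p(g_{123}\wedge x)$ is $c_4g_4^*+c_5g_5^*+c_6g_6^*$, so $\beta'(a'\lrcorner(g_{123}c))=(c_5g_5^*+c_6g_6^*)\circ d_2$, as claimed.

Apply Lemma~\ref{lem:link} to $G'$, with $c$ as fourth basis vector and $F_2^{**}=F_2$. Put $u_4=c$, and let $u_5,u_6$ be the basis of $(G^\perp)^*$ dual to $g_5^*,g_6^*$. The map $z\mapsto z\circ d_3'$ is $z\mapsto g_5^*(d_2z)u_5+g_6^*(d_2z)u_6$. The module $G'^\perp$ is generated by the $g_4$-coordinate on $G\oplus Rc$, whose composite with $d_2'$ is $y\mapsto-y\beta(123)$, that is, the element $-\beta(123)$ of $F_2$. After changing the sign of this generator, $M''$ has the resolution $0\to Re''\to F_2\to F_1''\to F_0$, where $F_1''$ has the basis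 $g_1,g_2,g_3,u_4,u_5,u_6$ and
\[
a''(g_i)=a_i,\qquad a''(u_k)=c_k,\qquad d_3''(e'')=\beta(123),
\]
\[
d_2''(z)=y_{23}(z)g_1+y_{31}(z)g_2+y_{12}(z)g_3-\sum_{k=4}^6g_k^*(d_2z)\,u_k .
\]
The format is $(2,6,5,1)$ and $d_1''\equiv0$ modulo $\mathfrak m$, so $M''\ne0$. The indices $4,5,6$ now play symmetric roles.

\emph{Step 5: comparison data for $M''$.} We may take
\[
\beta''(g_{123})=-\varepsilon,\qquad\beta''(g_ig_ju_k)=-\beta(ijk)\quad(i,j\le3<k),
\]
and arbitrary lifts on the remaining basis triples. Indeed, \eqref{eq:yvals} gives $d_2''(-\varepsilon)=-[23]g_1+[13]g_2-[12]g_3=\delta''\lrcorner g_{123}$. It also gives $y_{23}\beta(12k)=[2,c_k]$, $y_{31}\beta(12k)=-[1,c_k]$, $y_{12}\beta(12k)=0$, while for $m\ge4$ the coordinate $g_m^*(d_2\beta(12k))$ is $-[12]$ if $m=k$ and $0$ otherwise. So $d_2''(-\beta(12k))=-[2,c_k]g_1+[1,c_k]g_2-[12]u_k=\delta''\lrcorner(g_1g_2u_k)$, and the other pairs follow by cyclic symmetry. The map $p''$ is defined by $p''(y)\beta(123)=\beta''(a''\lrcorner y)$. By \eqref{eq:rel},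
\[
\beta''(a''\lrcorner(g_{123}u_k))=-\bigl(a_1\beta(23k)+a_2\beta(31k)+a_3\beta(12k)\bigr)+c_k\varepsilon=-a_k\beta(123),
\]
so
\begin{equation}\label{eq:pk}
p''(g_{123}u_k)=-a_k .
\end{equation}

\emph{Step 6: the remaining values of $p''$.} Let $L=\langle g_1,g_2,g_3\rangle$; Lemma~\ref{lem:div} applies to $a|_L$ by Step~1. Fix $4\le k<l\le6$. The second equation of \eqref{eq:p}, for $p''$ on $g_{123}u_ku_l$ (using \eqref{eq:pk}) and for $p$ on $g_{123}g_kg_l$, reads
\begin{align*}
a_1p''(g_2g_3u_ku_l)-a_2p''(g_1g_3u_ku_l)+a_3p''(g_1g_2u_ku_l)+c_ka_l-c_la_k&=0,\\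
a_1p_{23kl}-a_2p_{13kl}+a_3p_{12kl}-a_kc_l+a_lc_k&=0 .
\end{align*}
Let $D^{kl}\in\wedge^2L^*\otimes S_1$ be the form with $D^{kl}\lrcorner(g_ig_j)=p''(g_ig_ju_ku_l)-p_{ijkl}$. The difference of the two equations says $D^{kl}\lrcorner(a\lrcorner g_{123})=0$, that is, $a\wedge D^{kl}=0$ in $\wedge^3L^*\otimes S_2$. By Lemma~\ref{lem:div}(b), $D^{kl}=a\wedge h^{kl}$ with $h^{kl}\in L^*$, so $D^{kl}\lrcorner(g_ig_j)=a_jh^{kl}(g_i)-a_ih^{kl}(g_j)$. Change the data by \eqref{eq:change}, with $H''(g_ju_ku_l)=h^{kl}(g_j)$ for $j\le3<k<l$ and $H''=0$ on the other basis triples. This preserves \eqref{eq:pk}, since $a''\lrcorner(g_{123}u_k)$ involves no triple $g_ju_ku_l$, and it adds $a_ih^{kl}(g_j)-a_jh^{kl}(g_i)$ to $p''(g_ig_ju_ku_l)$. So now $p''(g_ig_ju_ku_l)=p_{ijkl}$.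

Put $\rho_i=p''(g_iu_4u_5u_6)$ for $i\le3$. The relation $p''(a''\lrcorner(g_ig_ju_4u_5u_6))=0$, with $c_k=p_{123k}$, reads
\[
a_i\rho_j-a_j\rho_i=-\bigl(p_{1234}p_{ij56}-p_{1235}p_{ij46}+p_{1236}p_{ij45}\bigr)\qquad(i<j\le3).
\]
This is the equation satisfied by $s(g_i)$ in Proposition~\ref{prop:s}(b). So the element $b\in L^*\otimes S_1$ with $b(g_i)=\rho_i-s(g_i)$ has $a\wedge b=0$, and Lemma~\ref{lem:div}(a) gives $r\in R$ with $\rho_i=s(g_i)+ra_i$. Therefore $\rho_1\equiv s(g_1)\not\equiv0$ modulo $\mathfrak m$.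
\end{proof}

\section{Proof of the main theorems}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $M$ have a resolution $\mathbb F$ of format $(2,6,5,1)$. We show that $M$ is joined to a complete intersection by at most $6$ direct links.

\emph{Case 1: $d_1\not\equiv0$ modulo $\mathfrak m$.} Cancelling a unit entry of $d_1$ shows that $M=R/J$ has a resolution of format $(1,5,5,1)$. By Proposition~\ref{prop:cyclic}, at most $2$ links are needed.

\emph{Case 2: $d_1\equiv0$ and $p\not\equiv0$ modulo $\mathfrak m$.} Choose $g_1,\dots,g_4$ by Lemma~\ref{lem:choice} such that moreover the residue of the map $y\mapsto p(g_1\wedge\dots\wedge g_j\wedge y)$ on $\wedge^{4-j}F_1$ is nonzero for each $j$. At step $j$ this excludes one subspace of $k^6$, which is proper because the condition holds for $j-1$ and $\wedge^{5-j}F_1$ is spanned by products $g\wedge y$. Then $p(g_{1234})\not\equiv0$. By Lemma~\ref{lem:link} the link $M'$ along $\langle g_1,\dots,g_4\rangle$ has a resolution of format $(2,5,5,2)$ whose first map has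 columns $a(g_1),\dots,a(g_4),p(g_{1234})$, hence rank exactly $1$ modulo $\mathfrak m$. So $M'$ is nonzero and cyclic, with a resolution of format $(1,4,5,2)$. By Proposition~\ref{prop:cyclic}, at most $1+3=4$ links are needed.

\emph{Case 3: $d_1\equiv0$ and $p\equiv0$ modulo $\mathfrak m$.} By Proposition~\ref{prop:double}, $M\sim M'\sim M''$ with $M''$ in Case~2. At most $2+4=6$ links are needed.

By Lemma~\ref{lem:ci} all complete intersections lie in one class, which therefore contains all perfect modules of format $(2,6,5,1)$. By Lemma~\ref{lem:br} it contains all BR modules. Finally let $M$ have a resolution of format $(2,5,5,2)$, and choose a summand $G\subset F_1$ by Lemma~\ref{lem:choice}. By Lemma~\ref{lem:link} the link along $G$ has a resolution of format $(2,6,5,1)$. If the link is nonzero, it lies in the class, and so does $M$. If it is zero, $M$ is a BR module by \eqref{eq:zero}.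
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Theorem~\ref{thm:B} the module lies in the class of a complete intersection, and a complete intersection is a BR module.
\end{proof}

\begin{remark}[the hypotheses]
The infinite residue field is used only through Lemma~\ref{lem:general}. The equality $\operatorname{grade}M=3$ enters Section~\ref{sec:nonvan} as $H^1(U,\mathcal O)=0$, once to construct $s$ and once to prove surjectivity. The rank $\operatorname{rk}F_3=1$ makes the $h_i$ elements of $\wedge^3F_1^*$, and $\operatorname{rk}F_1=6$ makes the commutator \eqref{eq:comm} a scalar. The Gorenstein property is never used. If $2$ is a unit, one may take $q(h)=\frac12B_{h,h}$ and $\sigma=-\frac12\tau$; then Lemma~\ref{lem:q} follows from \eqref{eq:comm} and the computation in (q3) without passing to universal rings.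
\end{remark}

\begin{thebibliography}{9}

\bibitem{BE}
Buchsbaum and Eisenbud, Amer. J. Math. \textbf{99} (1977).

\bibitem{FG}
Sara Angela Filippini and Lorenzo Guerrieri, \emph{Mapping free resolutions of length three II -- Module formats}, arXiv:2303.10098 (2023).

\end{thebibliography}
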